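# Separating two vertices of a vertex-transitive digraph by a friendly partition

## 1. Digraphs whose arcs all come in both directions

Each member of a finite group names some of the others. We want to split the group into teams so that everybody has at least one person they named in their own team. Given two particular members $u$ and $v$, can this be done with $u$ and $v$ in different teams?

Here is the vocabulary. All digraphs are finite, without loops and without multiple arcs; both arcs $u\to v$ and $v\to u$ may be present. $N^+(v)$ and $N^-(v)$ denote the sets of out-neighbors and in-neighbors of $v$.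

**Definition (friendly, separable).** A partition of $V$ into nonempty parts is friendly if every vertex $u$ has an out-neighbor in the part containing $u$. It separates $u\ne v$ if they lie in different parts. The vertices $u,v$ are separable if some friendly partition separates them.

**Definition (closed).** A nonempty set $S\subseteq V$ is closed if every vertex of $S$ has an out-neighbor in $S$.

So a partition is friendly exactly when all its parts are closed, and a union of parts of a friendly partition may be merged into a single part. "Cycle" and "path" always mean directed cycle (of length at least $2$) and directed path; a cycle is identified with its vertex set when convenient. A cycle is closed. So is the vertex set of an infinite walk. Conversely, from a vertex of a closed set $S$ one can walk forever inside $S$. Since $S$ is finite, the walk repeats a vertex, and two closest equal visits bound a cycle. Hence every closed set contains a cycle.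

The first lemma lets us forget about partitions of the whole vertex set and look only for two disjoint closed sets.

**Lemma 1 (extension).** In a digraph with all out-degrees at least $1$, let $A_0,B_0$ be disjoint closed sets. Then there is a friendly partition $\{A,B\}$ with $A\supseteq A_0$ and $B\supseteq B_0$.

**Proof.** Let $A$ be a maximal closed set with $A_0\subseteq A\subseteq V\setminus B_0$, and put $B=V\setminus A$. A vertex $v\in B\setminus B_0$ has no out-neighbor in $A$, since otherwise $A\cup\{v\}$ would be a larger closed set. So all its out-neighbors, and there is at least one, lie in $B$. A vertex of $B_0$ has an out-neighbor in $B_0\subseteq B$. $\square$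

Hence $u\ne v$ are separable if and only if they lie in two disjoint closed sets.

**Proposition 2 (the easy case).** Suppose every arc of $G$ comes with its reverse and all out-degrees are at least $3$. Then any two distinct vertices are separable.

**Proof.** Choose $u'\in N^+(u)\setminus\{v\}$, and then $v'\in N^+(v)\setminus\{u,u'\}$, which is possible because $v$ has at least three out-neighbors. Then $\{u,u'\}$ and $\{v,v'\}$ are disjoint, and each is closed because arcs are reversible. Apply Lemma 1. $\square$

The number $3$ matters. In the triangle with all arcs in both directions (degree $2$), each closed set has at least two vertices, so two disjoint ones do not fit, and no pair is separable.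

What changes when arcs have directions? A closed set still contains a cycle, but the cycle may be long, and an arc leaving $u$ need not lie on any short cycle. Keeping two long cycles, and the paths leading to them, disjoint is a global problem. We study it under a symmetry assumption.

**Definition (vertex-transitive).** A digraph is vertex-transitive if for all vertices $u,v$ some automorphism maps $u$ to $v$. All out-degrees then equal a number $d$, the degree.

In such a digraph all in-degrees are also equal, and since in-degrees and out-degrees have the same average, every in-degree is $d$.

Josef Minařík, Shay Moran and Michael Skotnica, "How Expressive Are Friendly School Partitions?" (arXiv:2203.10772, 2022), is the source of the problem. It is known that every regular digraph of degree at least $9$ has all pairs separable. The conjecture is that for vertex-transitive digraphs degree $3$ is enough. These notes prove it.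

**Theorem 3.** Let $D$ be a finite vertex-transitive digraph (no loops, no multiple arcs; $2$-cycles allowed) of degree $d\ge3$. Then any two distinct vertices of $D$ are separated by a friendly partition, even one with exactly two parts.

The last clause is free: if a friendly partition separates $u$ and $v$, merge all parts except the one containing $u$.

## 2. Circulant digraphs by hand, and why degree 2 is not enough

Take vertex set $\mathbb Z_7$ with arcs $v\to v+1,\ v+2,\ v+3$. No arc has its reverse, so Proposition 2 says nothing. A cycle has steps of size at most $3$ adding up to a multiple of $7$, so it has at least three vertices. Try $\{0,3,6\}$: we have $0\to3\to6\to0$ with steps $3,3,1$. The complement is $\{1,2,4,5\}$, with $1\to2\to4\to5\to1$ (steps $1,2,1,3$). So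
$$\{0,3,6\},\quad\{1,2,4,5\}$$
is a friendly partition. It separates $0$ from $1$, from $2$ and from $4$. Translations are automorphisms, and translation by $3$ takes the pair $\{0,4\}$ to $\{3,0\}$, so differences $1,2,3$ (up to sign) are all handled. Every pair is separable.

Observe how symmetry was used: separability of one pair gives separability of all its images. The proof of Theorem 3 uses this in the contrapositive: if one pair is not separable, then every vertex belongs to a nonseparable pair.

Degree $2$ fails for infinitely many digraphs.

**Proposition 4 (sharpness).** For every odd $n\ge3$, the connected Cayley digraph on $\mathbb Z_n$ with arcs $v\to v+1$, $v\to v+2$ (degree $2$) has no friendly partition with at least two parts, so no pair is separable. In a vertex-transitive digraph of degree $1$, no two vertices of the same component are separable.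

**Proof.** The steps along a cycle add up to a positive multiple of $n$ and each is at most $2$, so every cycle has at least $n/2$, hence at least $(n+1)/2$, vertices. Two disjoint cycles would need $n+1$ vertices. Since each part of a friendly partition contains a cycle, there is only one part. In degree $1$ all in-degrees are $1$ too, so each component is a directed cycle, whose only closed subset is the whole cycle. $\square$

For $n=3$ this is the triangle of Section 1. So $3$ is the exact threshold, and it cannot be lowered even by excluding finitely many digraphs.

## 3. Linking a pair to two disjoint cycles, and where this gets stuck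

In degree at least $3$, two disjoint cycles always exist.

**Thomassen's theorem** (C. Thomassen, Disjoint cycles in digraphs, Combinatorica 3 (1983) 393–396). Every finite digraph (no loops or multiple arcs) of minimum out-degree at least $3$ contains two vertex-disjoint cycles.

**Menger's theorem.** In a finite digraph, let $S,T$ be vertex sets. The maximum number of pairwise vertex-disjoint paths from $S$ to $T$ equals the minimum size of a vertex set meeting every path from $S$ to $T$. (Trivial paths are allowed, and the meeting set may use vertices of $S$ and $T$.)

So the sensible plan is this. Take disjoint cycles $C,C'$, and try to find disjoint paths, one from $u$ and one from $v$, one ending on $C$ and the other on $C'$. Path plus cycle is a closed set, and we would be done. Contract $C$ and $C'$ to vertices $c$ and $c'$ and apply Menger: the plan fails only if a single vertex $z$ blocks all paths from $\{u,v\}$ to $\{c,c'\}$. If $z$ is an original vertex of $D$, one can hope to exclude it by proving that deleting one vertex leaves $D$ strongly connected. But $z$ may be $c$, and removing $c$ means removing a whole cycle.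

This really happens. We shall use one family of digraphs as an illustration several times.

**Example ($D_n$).** Let $n\ge2$. The digraph $D_n$ has vertex set $\mathbb Z_2\times\mathbb Z_n$ and arcs
$$(i,t)\to(i,t+1),\qquad (i,t)\to(i+1,t),\qquad (i,t)\to(i+1,t+1).$$
It is vertex-transitive (translations) of degree $3$, and $D_2$ is the complete digraph on four vertices. The two rows $\{i\}\times\mathbb Z_n$ are cycles, and each column $\mathbb Z_2\times\{t\}$ is a $2$-cycle. All arcs from column $t$ end in column $t$ or $t+1$.

Take $n\ge4$, $C=$ column $n-1$, $C'=$ column $0$, and $u,v$ the two vertices of column $1$. Every path from $u$ or $v$ to $C'$ passes through $C$. So $c$ blocks everything, and the plan fails for this choice of cycles. (In this digraph the two rows do separate $u$ from $v$.) If $u$ and $v$ both lie on $C$, the plan does not even start.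

We have no rule for choosing better cycles, so we turn the matter around. Suppose some pair is nonseparable. Then every vertex is in such a pair, and the plan must fail for every choice of disjoint cycles and for every vertex. Failure everywhere is a strong structural statement: the digraph must look like the columns of $D_n$, a ring of parts with one-way traffic. Sections 4 to 7 extract this structure; Sections 8 to 12 destroy it.

**Reduction to strongly connected $D$.** This step removes a triviality. Let $u\to v$ be an arc of $D$ and $R$ the set of vertices reachable from $v$. No arc leaves $R$, so all $d|R|$ arcs with tail in $R$ have their head in $R$. As in-degrees are $d$, these are all the arcs with head in $R$. Hence $u\in R$, and there are no arcs between different strong components. Each strong component is closed, so vertices in different components are separable by Lemma 1. A component is itself vertex-transitive of degree $d$, since an automorphism taking one of its vertices to another preserves it. Disjoint closed sets found inside a component are closed in $D$. So from now on $D$ is strongly connected, vertex-transitive, of degree $d\ge3$.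

## 4. Deleting one vertex leaves $D$ strongly connected

This section excludes the original vertices as blocking vertices in Menger's theorem.

**Lemma 5.** For every vertex $w$, the digraph $D-w$ is strongly connected.

**Proof.** For $S\subseteq V$ write $\partial^+S=N^+(S)\setminus S$ and $\partial^-S=N^-(S)\setminus S$. Call a nonempty $S$ an out-fragment if $|\partial^+S|=1$ and $S\cup\partial^+S\ne V$, and define in-fragments in the same way with $\partial^-$. For instance, in a long directed cycle (degree $1$) every single vertex is an out-fragment; we must show that this cannot occur here.

**Step 1: setting up a smallest fragment.** Suppose $D-w$ is not strongly connected: some $b\neq w$ cannot be reached from some $a\ne w$ in $D-w$. Let $S$ be the set of vertices reachable from $a$ in $D-w$. Then $\partial^+S\subseteq\{w\}$, and $\partial^+S\ne\emptyset$ by strong connectivity. As $b\notin S\cup\{w\}$, $S$ is an out-fragment.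

If $S$ is an out-fragment, put $S^*=V\setminus(S\cup\partial^+S)\neq\emptyset$. No arc goes from $S$ to $S^*$, so $\partial^-S^*\subseteq\partial^+S$. It is nonempty by strong connectivity, and $S^*\cup\partial^-S^*$ misses $S$. So $S^*$ is an in-fragment, and $|S|+|S^*|=|V|-1$. The same holds with in and out exchanged.

Let $F$ be a fragment of minimum size among all in- and out-fragments. Reversing all arcs if necessary (which preserves all hypotheses), let $F$ be an out-fragment with $\partial^+F=\{w\}$. By minimality $|F|\le|F^*|$.

**Step 2: excluding that all images of $F$ under automorphisms are equal to or disjoint from $F$.** Suppose they are. If an automorphism maps a vertex of $F$ to a vertex of $F$, it maps $F$ onto $F$; so the setwise stabilizer of $F$ is transitive on $F$. It fixes $w$, since $\{w\}=\partial^+F$. Some vertex of $F$ sends an arc to $w$, hence all do, and each vertex of $F$ has its other $d-1$ out-neighbors in $F$. So $|F|\ge d$, while $F\subseteq N^-(w)$ and $|N^-(w)|=d$. Therefore $F=N^-(w)$. By vertex-transitivity some image $F_1$ of $F$ contains $w$; as $w\notin F$ we have $F_1\ne F$, so $F_1\cap F=\emptyset$. The digraph $D[F_1]\cong D[F]$ is vertex-transitive of out-degree $d-1$,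 so its in-degrees are $d-1\ge1$. Thus $w$ has an in-neighbor in $F_1$, contradicting $N^-(w)=F$.

**Step 3: excluding an image $F_1\ne F$ that meets $F$.** Write $N[S]=S\cup N^+(S)$, so $|\partial^+S|=|N[S]|-|S|$. We have $N[F\cap F_1]\subseteq N[F]\cap N[F_1]$ and $N[F\cup F_1]=N[F]\cup N[F_1]$. Adding sizes gives
$$|\partial^+(F\cap F_1)|+|\partial^+(F\cup F_1)|\le|\partial^+F|+|\partial^+F_1|=2.$$
The set $F\cap F_1$ is nonempty, smaller than $F$, and $N[F\cap F_1]\subseteq N[F]\ne V$. Strong connectivity gives $|\partial^+(F\cap F_1)|\ge1$, and minimality of $F$ excludes the value $1$. So it is at least $2$, and $\partial^+(F\cup F_1)=\emptyset$, which by strong connectivity means $F\cup F_1=V$. But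
$$|F\cup F_1|\le2|F|-1\le|F|+|F^*|-1=|V|-2,$$
a contradiction. $\square$

## 5. What a nonseparable pair forces on disjoint cycles

Write $u\sim v$ if $u$ and $v$ lie in the same part of every friendly partition. This is an equivalence relation, invariant under $\mathrm{Aut}(D)$.

**Standing assumption (for contradiction).** From here to the end of Section 12, some two distinct vertices of $D$ are nonseparable.

By transitivity all $\sim$-classes have the same size, at least $2$. So every vertex $x$ has a mate: some $y\ne x$ with $y\sim x$. (In the digraphs of Proposition 4 any two vertices are mates. In degree $d\ge3$ no example can exist, since that is what we prove. So the illustrations below use $D_n$, where the definitions make sense although the standing assumption fails.)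

The first consequence says that the linking plan fails for every vertex and every pair of cycles.

**Lemma 6.** Let $C,C'$ be disjoint cycles and $t\notin C\cup C'$. Then $t$ does not have both a path to $C$ avoiding $C'$ and a path to $C'$ avoiding $C$.

**Proof.** Suppose it has both, and let $s$ be a mate of $t$. If $s\in C$, then $C$ and the union of $C'$ with the path from $t$ to $C'$ avoiding $C$ are disjoint closed sets containing $s$ and $t$, a contradiction. The case $s\in C'$ is symmetric.

So $s,t\notin C\cup C'$. Contract $C,C'$ to vertices $c,c'$ and delete the arcs leaving $c$ and $c'$; call the result $H$. If $H$ has two disjoint paths from $\{s,t\}$ to $\{c,c'\}$, then one starts at $s$, the other at $t$, and they end at different vertices among $c,c'$. As $c,c'$ have no out-arcs, they occur only as ends. The two paths with the cycles they end on give disjoint closed sets containing $s$ and $t$, a contradiction.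

Otherwise Menger's theorem gives a vertex $z$ of $H$ meeting all paths from $\{s,t\}$ to $\{c,c'\}$. By assumption on $t$ there is a path from $t$ to $c$ avoiding $c'$ and one from $t$ to $c'$ avoiding $c$, so $z\ne c,c'$. Thus $z$ is a vertex of $D$. Some $a\in\{s,t\}$ differs from $z$, and by Lemma 5 $a$ reaches $C\cup C'$ in $D-z$. Stopping at the first vertex of $C\cup C'$ gives a path in $H$ avoiding $z$, a contradiction. $\square$

For $x$ on a cycle $C$ let $x^+,x^-$ be its successor and predecessor on $C$. A cycle is chordless if the only arcs between its vertices are its own arcs; a shortest cycle of a digraph is chordless. The next lemma turns Lemma 6 into a partition with a restricted pattern of arcs.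

**Lemma 7.** Let $C,C'$ be disjoint cycles. Let $T$ be the set of vertices outside $C\cup C'$ having a path to $C$ avoiding $C'$, and $T'$ the set of those having a path to $C'$ avoiding $C$. Put $P=C\cup T$ and $Q=C'\cup T'$. Then $\{P,Q\}$ is a friendly partition, and there is no arc from $T$ to $Q$ and none from $T'$ to $P$. If $C$ is chordless, then $N^+(x)\setminus\{x^+\}\subseteq Q$ for all $x\in C$.

**Proof.**

**Step 1: the partition and the missing arcs.** Every vertex reaches $C\cup C'$; looking at the first vertex of $C\cup C'$ on a path shows $V=P\cup Q$. By Lemma 6, $T\cap T'=\emptyset$, so $P\cap Q=\emptyset$. If $u\in T$ had an out-neighbor $q\in Q$, then $q$ has a (possibly trivial) path to $C'$ avoiding $C$. Since $u\notin C$, this would put $u$ in $T'$, a contradiction. The argument for $T'$ and $P$ is the same. A path witnessing membership in $T$, stopped at its first vertex on $C$, runs inside $P$, so $P$ is closed; likewise $Q$.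

So every arc from $P$ to $Q$ has its tail in $C$, and every arc from $Q$ to $P$ has its tail in $C'$.

**Step 2: for chordless $C$, every arc leaving $C$ other than its own arcs goes to $Q$.** Let $X$ be the set of $x\in C$ with an out-neighbor in $Q$. By strong connectivity and Step 1, $X\ne\emptyset$. Let $x\in X$. We claim that $x^-$ has no out-neighbor in $T$.

Suppose $t\in T$ is an out-neighbor of $x^-$. Let $t_1\in T$ be arbitrary. By Lemma 5 there is a path from $t_1$ to $C'$ in $D-x$. It must leave $P$, and it first does so from a vertex of $C\setminus\{x\}$. So $t_1$ reaches $C\setminus\{x\}$ inside $P\setminus\{x\}$. From any vertex of $C\setminus\{x\}$ we can follow $C$ to $x^-$ without meeting $x$, then go to $t$, then to $C\setminus\{x\}$ again inside $P\setminus\{x\}$, and so on forever. So every vertex of $P\setminus\{x\}$ starts an infinite walk in $P\setminus\{x\}$, and $P\setminus\{x\}$ is closed. A mate $y$ of $x$ lies in $P$, because $\{P,Q\}$ is friendly, hence in $P\setminus\{x\}$. On the other hand $\{x\}\cup Q$ is closed because $x\in X$. So $x,y$ lie in disjoint closed sets, a contradiction.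

Hence $N^+(x^-)\cap T=\emptyset$. As $C$ is chordless, $N^+(x^-)\cap C=\{x\}$, so $N^+(x^-)\setminus\{x\}\subseteq Q$. This set is nonempty since $d\ge2$, so $x^-\in X$. Going backward around $C$ proves the statement for all vertices of $C$. $\square$

Next we see that cycles having disjoint companions are very rigid.

**Lemma 8.** (a) A cycle that has a disjoint cycle is chordless. (b) Two cycles both disjoint from a third cycle $C'$ are equal or disjoint.

**Proof.** Let $C,C'$ be disjoint with $C$ chordless, and let $Y$ be a cycle disjoint from $C'$ that meets $C$. We show $Y=C$. By Lemma 7, arcs from $Q$ to $P$ have their tail in $C'$. So $Y$, which meets $P$, cannot leave $P$, since it could not come back. At a vertex $x\in C$ the only out-neighbor in $P$ is $x^+$. So $Y$ follows $C$ forever, and $Y=C$.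

(a) If $Z,C'$ are disjoint cycles, let $C$ be a shortest cycle of $D[Z]$, which is chordless, and take $Y=Z$. Then $Z=C$ is chordless. (b) The first cycle is chordless by (a); call it $C$. If the second cycle $Y$ meets it, then $Y=C$. $\square$

The last lemma of this section describes vertices with an out-neighbor outside their part, in an arbitrary friendly partition.

**Lemma 9.** (a) Let $\{P,Q\}$ be friendly and let $x\in P$ have an out-neighbor in $Q$. Then every infinite walk in $P$ from $x$ returns to $x$, $x$ lies on a cycle of $D[P]$, and $|N^+(x)\cap P|=1$. (b) In any friendly partition, a vertex with an out-neighbor outside its part has exactly one out-neighbor in its part, and the other $d-1$ all lie in one single other part.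

**Proof.** (a) Through its out-neighbor in the closed set $Q$, $x$ reaches a cycle $C'\subseteq Q$ inside $\{x\}\cup Q$. Suppose an infinite walk in $P$ from $x$ never returned to $x$. It would contain a path in $P$ from $x$ to a cycle $C\subseteq P\setminus\{x\}$. This path avoids $C'$, and the path inside $\{x\}\cup Q$ avoids $C$, contradicting Lemma 6 for $t=x$. So all such walks return.

Let $z\in N^+(x)\cap P$; there is at least one such $z$. It starts an infinite walk in $P$; preceded by $x$, this walk returns to $x$. So there is a path from $z$ to $x$ in $P$, hence a cycle in $D[P]$ through the arc $x\to z$. Two different choices of $z$ would give two different cycles meeting in $x$ and both disjoint from $C'$, contradicting Lemma 8(b).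

(b) Let $x\in P_i$. By (a) for the friendly partition $\{P_i,V\setminus P_i\}$, exactly one out-neighbor lies in $P_i$. If the others met two different parts $P_j,P_l$, then in the friendly partition $\{P_i\cup P_j,\ V\setminus(P_i\cup P_j)\}$ the vertex $x$ would have at least two out-neighbors in its part and one outside, contradicting (a). $\square$

## 6. Irreducible friendly partitions are rings

By Thomassen's theorem and Lemma 1, $D$ has a friendly partition with at least two parts.

**Definition (irreducible).** A friendly partition with at least two parts is irreducible if no friendly partition properly refines it.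

Every friendly partition with at least two parts is refined by an irreducible one. Example: in $D_n$ with $n\geq 2$, the partition into columns is irreducible, since each part is a single $2$-cycle; the partition into the two rows is irreducible too, since each part induces a single cycle. For $n\ge4$ the partition into columns $0,1$ and columns $2,\dots,n-1$ is friendly but not irreducible.

The next lemma says that, under the standing assumption, every irreducible partition has the one-way ring structure that the columns of $D_n$ show.

**Lemma 10.** Let $\mathcal P$ be irreducible with $k\ge2$ parts $P_i$.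

(a) $D[P_i]$ has exactly one cycle $C_i$.

(b) If $v\in P_i\setminus C_i$, then $N^+(v)\subseteq P_i$; if $x\in C_i$, then $N^+(x)\cap P_i=\{x^+\}$.

(c) The parts can be indexed by $\mathbb Z_k$ so that $N^+(x)\setminus\{x^+\}\subseteq P_{i+1}$ for all $x\in C_i$.

(d) All $|C_i|$ are equal.

(e) The cycles disjoint from $C_i$ are exactly the $C_j$ with $j\ne i$.

(f) The set $\{C_i\}$ determines $\mathcal P$.

**Proof.** (a) As $P_i$ is closed, $D[P_i]$ contains a cycle. Two distinct ones are both disjoint from a cycle in another part, so they are disjoint by Lemma 8(b). Then Lemma 1 in $D[P_i]$ splits $P_i$ into two closed sets, a proper friendly refinement. This is a contradiction.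

(b) By Lemma 9(a) for $\{P_i,V\setminus P_i\}$, a vertex of $P_i$ with an out-neighbor outside $P_i$ lies on a cycle of $D[P_i]$, that is, on $C_i$, and has exactly one out-neighbor in $P_i$. This gives the first claim. Now suppose $x\in C_i$ had $N^+(x)\subseteq P_i$, and take $z\in N^+(x)$ with $z\ne x^+$. An infinite walk in $P_i$ from $z$ contains a cycle of $D[P_i]$, so it reaches $C_i$, and along $C_i$ we get to $x$. So there is a path in $P_i$ from $z$ to $x$, and a cycle of $D[P_i]$ through $x\to z$, different from $C_i$. This contradicts (a). So $x$ has an out-neighbor outside, exactly one inside, and the latter is $x^+$.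

(c) By Lemma 9(b), for $x\in C_i$ the set $N^+(x)\setminus\{x^+\}$ lies in one part $P_{n(x)}$, $n(x)\ne i$. Suppose $n(x)=j\ne l=n(x')$ for some $x,x'\in C_i$. Consider the friendly partition $\{P_i\cup P_j,\text{rest}\}$; the rest contains $P_l$. The vertex $x'$ has an out-neighbor outside its part. But the walk from $x'$ along $C_i$ to $x$, then into $P_j$, then forever inside $P_j$, stays in $P_i\cup P_j$ and never returns to $x'$. This contradicts Lemma 9(a). So $n$ depends only on $i$. All arcs between different parts go from some $P_i$ to $P_{n(i)}$; as $D$ is strongly connected, $n$ is a cyclic permutation of the indices, and we may index so that $n(i)=i+1$.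

(d) Exactly $(d-1)|C_i|$ arcs leave $P_i$ and $(d-1)|C_{i-1}|$ arcs enter it. These numbers agree because all in- and out-degrees equal $d$.

(e) A cycle inside one part is some $C_j$. Any other cycle uses an arc between parts, hence by (c) runs through all parts, and it leaves $P_i$ from a vertex of $C_i$ by (b).

(f) By (b), a walk starting in $P_i\setminus C_i$ stays in $P_i$ until it meets $C_i$. So $P_i$ is the set of vertices having a path to $\bigcup_jC_j$ whose first vertex in $\bigcup_jC_j$ lies in $C_i$. $\square$

## 7. Two irreducible partitions at once

One ring is not contradictory in itself. We compare two of them.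

**Lemma 11.** Let $\mathcal P\ne\mathcal P'$ be irreducible, with parts $P_i$ and cycles $C_i$ ($i\in\mathbb Z_k$), respectively parts $P'_j$ and cycles $W_j$ ($j\in\mathbb Z_{k'}$), indexed as in Lemma 10(c). Then there is an exit: a vertex $x\in C_i\cap W_j$ (for some $i,j$) whose successors $x^C$ on $C_i$ and $x^W$ on $W_j$ differ. If $g=\gcd(k,k')\ge2$, then $d=3$ and $g=2$.

**Proof.**

**Step 1: an exit exists.** If $C_i=W_j$ for some $i,j$, then by Lemma 10(e) the two partitions have the same set of cycles, and by (f) $\mathcal P=\mathcal P'$, a contradiction. So $W_j$ is never one of the $C$'s, and by (e) it meets every $C_i$. If all vertices of $C_i\cap W_j$ had equal successors on both cycles, then starting from one common vertex we would find $C_i=W_j$. So some vertex of $C_i\cap W_j$ is an exit.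

**Step 2: a diagonal partition is friendly.** Let $g\ge2$. For $v\in P_i\cap P'_j$ put $\delta(v)=i-j\bmod g$, which is well defined as $g$ divides $k$ and $k'$. We claim that the partition by the values of $\delta$ is friendly. Let $v\in P_i\cap P'_j$.

If $v\notin C_i\cup W_j$, all out-neighbors are in $P_i\cap P_j'$ by Lemma 10(b). If $v$ is on exactly one of $C_i,W_j$, its successor on that cycle is in $P_i\cap P'_j$, because the other partition keeps all out-neighbors of $v$ in the part of $v$. If $v\in C_i\cap W_j$ is not an exit, its common successor is in $P_i\cap P'_j$. If $v$ is an exit, then as $d\ge3$ it has an out-neighbor $y\ne v^C,v^W$, and Lemma 10(c) gives $y\in P_{i+1}\cap P'_{j+1}$, so $\delta(y)=\delta(v)$.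

**Step 3: reading off the degrees at an exit.** Let $x\in C_i\cap W_j$ be an exit. Since $x^C\ne x^W$, we have $x^C\in P_i\cap P'_{j+1}$, with $\delta(x^C)=\delta(x)-1$, and $x^W\in P_{i+1}\cap P'_j$, with $\delta(x^W)=\delta(x)+1$. The other $d-2$ out-neighbors have value $\delta(x)$. As $g\ge2$, there are at least two classes and $x$ has out-neighbors outside its own. Lemma 9(b) says that exactly one out-neighbor is in the class of $x$, so $d-2=1$, and that the others lie in one class, so $\delta(x)-1\equiv\delta(x)+1\pmod g$ and $g=2$. $\square$

To see $\delta$ in a picture, take $D_n$ with $n$ even, rows as $\mathcal P$ and columns as $\mathcal P'$. Every vertex is an exit, with $x^C=(i,t+1)$ and $x^W=(i+1,t)$. The function $\delta=i-t\bmod2$ gives a friendly partition because of the arcs $(i,t)\to(i+1,t+1)$.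

We now split into two cases. In Case A some irreducible partition is invariant under all automorphisms of $D$, and we cut across its cycles. In Case B none is, and Lemma 11 leaves only $d=3$ and two parts. Both cases need the same combinatorial tool, which comes first.

## 8. Cutting two cycles into compatible intervals

Suppose two disjoint cycles are joined by many arcs in both directions. We want to cut each into two intervals, so that one interval of the first cycle and one of the second together form a closed set, and so do the other two. Inside an interval every vertex except the last has its successor; only the last vertices need help from the other cycle.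

On a directed cycle, for distinct $a,b$, write $(a,b]=\{a^+,\dots,b\}$ and $[a,b)=\{a,\dots,b^-\}$. The sets $(a,b]$ and $(b,a]$ partition the cycle, and so do $[a,b)$ and $[b,a)$.

**Lemma 12 (intervals).** Let $C_0,C_1$ be disjoint directed cycles of the same length $L\ge2$, and $r\ge2$. For $v\in C_h$ let $o(v)\subseteq C_{1-h}$ with $|o(v)|=r$, such that every vertex lies in exactly $r$ of the sets $o(v)$. Then there are $e_0\ne f_0$ in $C_0$ and $e_1\ne f_1$ in $C_1$ such that the four sets
$$o(e_0)\cap(f_1,e_1],\quad o(f_0)\cap(e_1,f_1],\quad o(e_1)\cap(f_0,e_0],\quad o(f_1)\cap(e_0,f_0]\tag{1}$$
are all nonempty.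

For $L=r=2$ every $o(v)$ is the whole other cycle and any choice works. For $r=1$ the statement is false: let $C_0=\{p,q\}$, $C_1=\{p',q'\}$, $o(p)=\{p'\}$, $o(q)=\{q'\}$, $o(p')=\{q\}$, $o(q')=\{p\}$. Here $(f,e]=\{e\}$, so (1) would require $o(e_0)=\{e_1\}$ and $o(e_1)=\{e_0\}$; but $p$ leads to $p'$ and then to $q$, and $q$ leads to $q'$ and then to $p$.

**Proof.** Suppose there is no such choice.

**Step 1: a dichotomy.** We show: if $e\ne f$ are in $C_h$, $x\in o(e)$, $y\in o(f)$ and $x\ne y$, then
$$\text{either } o(q)\subseteq(e,f]\ \text{ for all } q\in[x,y),\quad\text{or } o(q)\subseteq(f,e]\ \text{ for all } q\in[y,x).\tag{2}$$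
Otherwise there are $e'\in[x,y)$ with $o(e')\cap(f,e]\ne\emptyset$ and $f'\in[y,x)$ with $o(f')\cap(e,f]\ne\emptyset$; in particular $e'\ne f'$. Going around from $f'\in[y,x)$ we next meet $x$ and then reach $e'\in[x,y)$, so $x\in(f',e']$; likewise $y\in(e',f']$. Thus $o(e)\cap(f',e']$, $o(f)\cap(e',f']$, $o(e')\cap(f,e]$ and $o(f')\cap(e,f]$ are all nonempty. As (1) is symmetric in the indices $0$ and $1$, the vertices $e,f,e',f'$ are as required, a contradiction.

**Step 2: if the lengths agree, both alternatives hold.** Suppose in addition $|[x,y)|=|(e,f]|$. If the first alternative in (2) holds, the $r|[x,y)|$ pairs $(q,v)$ with $q\in[x,y)$ and $v\in o(q)$ all have $v\in(e,f]$. In total there are exactly $r|(e,f]|$ pairs $(q,v)$ with $v\in o(q)$, $v\in(e,f]$. These numbers are equal, so no $q\in[y,x)$ has a member of $o(q)$ in $(e,f]$, and the second alternative holds. Conversely, since $|[y,x)|=L-|[x,y)|=L-|(e,f]|=|(f,e]|$, the same count shows that the second alternative implies the first.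

**Step 3: a trap exists.** Call $(S,S')$ a trap of size $n$, where $1\le n\le L-1$, if $S,S'$ are sets of $n$ consecutive vertices on the two different cycles (in either order) and $o(q)\subseteq S'$ for all $q\in S$. Label both cycles by $\mathbb Z_L$ with $v^+=v+1$. There are $rL>L$ pairs $(e,x)$ with $e\in C_0$, $x\in o(e)$, and their differences $x-e$ lie in $\mathbb Z_L$. So two distinct pairs $(e,x)$ and $(f,y)$ have $x-e=y-f$. Then $e\ne f$, $x\neq y$, and $y-x=f-e$ gives $|[x,y)|=|(e,f]|$. By Step 2 the first alternative holds, so $([x,y),(e,f])$ is a trap.

**Step 4: every trap yields a smaller one.** Let $(S,S')$ be a trap of size $n$, $S=\{s_1,\dots,s_n\}$ and $S'=\{t_1,\dots,t_n\}$ in cyclic order. There are $rn\ge2n$ pairs $(a,b)$ with $t_b\in o(s_a)$, and $b-a$ takes at most $2n-1$ values. So two distinct pairs satisfy $b-a=b'-a'$. They have $a\neq a'$; say $a<a'$. Then $b'-b=a'-a\in[1,n-1]$. Apply Step 2 with $e=s_a$, $f=s_{a'}$, $x=t_b$, $y=t_{b'}$: the lengths agree, so $([t_b,t_{b'}),(s_a,s_{a'}])$ is a trap of size $a'-a<n$.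

Sizes of traps are positive integers, so a trap of minimum size contradicts Step 4. $\square$

## 9. Case A: an invariant irreducible partition

Assume some irreducible $\mathcal P$ is invariant under $\mathrm{Aut}(D)$. We use the notation of Lemma 10.

**Step 1: the parts are cycles.** Automorphisms permute the parts, hence their unique cycles. So $\bigcup C_i$ is a nonempty invariant set, and by transitivity it is $V$. Thus $P_i=C_i$, and all $C_i$ have the same length $c\ge2$. By Lemma 10, each vertex of $C_i$ has exactly $d-1\ge2$ out-neighbors in $C_{i+1}$. A vertex of $C_{i+1}$ has exactly one in-neighbor in $C_{i+1}$, and the other $d-1$ lie in $C_i$.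

**Step 2: reducing $k$ cycles to two.** To apply Lemma 12 we need two cycles, so we shortcut through $C_2,\dots,C_{k-1}$. For $2\le i\le k-1$ choose a perfect matching $M_i:C_i\to C_{i+1}$ consisting of arcs (with $C_k=C_0$); it exists because the bipartite graph of arcs from $C_i$ to $C_{i+1}$ is regular of degree $d-1\ge1$. Let
$$\Theta=M_{k-1}\circ\cdots\circ M_2:\ C_2\to C_k=C_0,$$
which is the identity if $k=2$. Put $o(v)=N^+(v)\cap C_1$ for $v\in C_0$ and $o(v)=\Theta(N^+(v)\cap C_2)$ for $v\in C_1$. Since $\Theta$ is a bijection, every $o(v)$ has $r=d-1\ge2$ elements, and every vertex of $C_0\cup C_1$ lies in exactly $r$ of these sets. Lemma 12 gives $e_0,f_0,e_1,f_1$.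

**Step 3: a friendly partition cutting $C_0$ in an interval.** Choose $y\in N^+(e_1)\cap C_2$ with $\Theta(y)\in(f_0,e_0]$ and $y'\in N^+(f_1)\cap C_2$ with $\Theta(y')\in(e_0,f_0]$. Let the route of $y$ be the set of the vertices $y,M_2y,M_3M_2y,\dots$ lying in $C_2,\dots,C_{k-1}$ (empty if $k=2$), and similarly for $y'$. Consider
$$(f_0,e_0]\cup(f_1,e_1]\cup\text{route of }y,\qquad (e_0,f_0]\cup(e_1,f_1]\cup\text{route of }y'.$$
The first set is closed: vertices of the intervals other than $e_0,e_1$ have their cycle successor, $e_0$ has an out-neighbor in $(f_1,e_1]$, and $e_1\to y$, from where the matching arcs lead along the route to $\Theta(y)\in(f_0,e_0]$ (if $k=2$, $y=\Theta(y)$ itself is in $(f_0,e_0]$). The second set is closed for the same reason. They are disjoint: the intervals are, and the routes are because $\Theta(y)\ne\Theta(y')$ and all $M_i$ are bijections. By Lemma 1 there is a friendly partition $\{A,B\}$ with $A$ containing the first set and $B$ the second. Since $(f_0,e_0]$ and $(e_0,f_0]$ partition $C_0$,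
$$A\cap C_0=I:=(f_0,e_0],$$
a nonempty proper interval of $C_0$.

**Step 4: rotations give the contradiction.** As $\mathcal P$ is invariant, the setwise stabilizer of $C_0$ is transitive on $C_0$. It acts on the chordless directed cycle $C_0$ by rotations, so it induces all rotations. Let $\varrho(x)=x^+$ on $C_0$. A vertex $u\in C_0$ has a mate $v$, and $v\in C_0$ because $\mathcal P$ is friendly; so $v=\varrho^t(u)$ with $0<t<c$. Given $w\in C_0$, an automorphism inducing the rotation that takes $u$ to $w$ takes $v$ to $\varrho^t(w)$. As $\sim$ is invariant, $w\sim\varrho^t(w)$ for all $w\in C_0$. So $w\in A$ if and only if $\varrho^t(w)\in A$; that is, $\varrho^t(I)=I$. But $I$ contains exactly one vertex $z$ with $z^+\notin I$, namely $e_0$, and $\varrho^t(z)\ne z$ is another one. This contradiction finishes Case A.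

## 10. Case B: friendly functions form a vector space over $\mathbb F_2$

Now assume no irreducible partition is invariant. For every irreducible $\mathcal P$ there is an automorphism $\sigma$ with $\sigma\mathcal P\ne\mathcal P$. Both have the same number $k\ge2$ of parts, so Lemma 11 with $g=k$ gives $d=3$ and $k=2$. So every irreducible partition has two parts. A friendly partition with at least two parts is refined by an irreducible one, which has two parts; so it equals it. Hence every friendly partition with at least two parts has exactly two parts and is irreducible.

Such a partition is a function to $\mathbb F_2$ up to complement, and Lemma 9 says that a vertex has exactly one or exactly three out-neighbors with its own value. Oddness is a linear condition, and that is the idea for this case. We shall repeatedly contract the digraph, which destroys vertex-transitivity, so we first list the properties that survive contraction.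

**Definition (friendly functions).** For a digraph $E$ with all out-degrees positive, $\mathcal F(E)$ is the set of all $l:V(E)\to\mathbb F_2$ such that each vertex has an out-neighbor with the same value. Constants are included; $\mathbf 1$ is the constant function $1$. For a vertex $v$ put
$$\varphi_v(l)=\bigl(l(y)+l(v)\bigr)_{y\in N^+(v)}.$$

We consider the following properties of $E$.

- (E1) All out-degrees are $3$ (no loops or multiple arcs).
- (E2) For $l\in\mathcal F(E)$ and each vertex $v$, exactly $1$ or $3$ out-neighbors of $v$ have the value $l(v)$.
- (E3) For nonconstant $l\in\mathcal F(E)$, each class $l^{-1}(0),l^{-1}(1)$ induces a digraph with exactly one cycle, and every vertex with an out-neighbor of the other value lies on the cycle of its class.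
- (E4) There are $x\ne x'$ with $l(x)=l(x')$ for all $l\in\mathcal F(E)$ and $\operatorname{rank}\varphi_x=\operatorname{rank}\varphi_{x'}=2$.

The ranks in (E4) make sense because of the next lemma.

**Lemma 13.** If $E$ satisfies (E1) and (E2), then
$$\mathcal F(E)=\Bigl\{l:\ l(v)=\sum_{y\in N^+(v)}l(y)\ \text{ for all } v\Bigr\},$$
an $\mathbb F_2$-vector space, and each $\varphi_v$ is a linear map on it whose values are $0$ or of weight $2$. So they lie in the $2$-dimensional space of even-weight vectors. Moreover $\mathbf 1\in\ker\varphi_v$.

**Proof.** For any $l:V(E)\to\mathbb F_2$, let $s$ out-neighbors of $v$ agree with $v$. Then, in $\mathbb F_2$,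
$$\sum_{y\in N^+(v)}l(y)=s\,l(v)+(3-s)(l(v)+1)=l(v)+1+s.$$
So the equation at $v$ holds if and only if $s$ is odd, that is $s\in\{1,3\}$. By (E2), members of $\mathcal F(E)$ satisfy all equations; conversely, a solution has $s\ge1$ everywhere. The vector $\varphi_v(l)$ has $3-s\in\{2,0\}$ ones. The remaining claims are clear. $\square$

**Example.** Let $E$ be the complete digraph on $\{1,2,3,4\}$. The friendly functions are those with $0$, $2$ or $4$ ones, a space of dimension $3$; a lone vertex with its value would have no companion. (E1), (E2), (E3) hold: a class of a nonconstant $l$ is a $2$-cycle. The kernel of $\varphi_v$ consists of the constants, so $\operatorname{rank}\varphi_v=2$. Only (E4) fails, since no two vertices always agree. This digraph is the local model for what follows, and (E4) is what will be contradictory.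

**Lemma 14.** In Case B, $D$ satisfies (E1)–(E4).

**Proof.** (E1) is $d=3$. A nonconstant $l\in\mathcal F(D)$ is a friendly partition with two parts, so (E2) is Lemma 9 (and trivial for constants), and (E3) is Lemma 10(a),(b), as the partition is irreducible. For (E4) take mates $x,x'$; they have equal values in every friendly function. Let $\mathcal P$ be irreducible with $\sigma\mathcal P\ne\mathcal P$, with corresponding functions $l,l'$, and let $z$ be an exit (Lemma 11). By Lemma 10(b), $\varphi_z(l)$ vanishes only at $z^C$ and $\varphi_z(l')$ only at $z^W\ne z^C$. So these are two different vectors of weight $2$, and $\operatorname{rank}\varphi_z=2$. Automorphisms act on $\mathcal F(D)$, so by vertex-transitivity all ranks are $2$. $\square$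

Therefore digraphs with (E1)–(E4) exist. From now on, let $E$ be one with $|V(E)|$ minimum, and $x,x'$ as in (E4).

## 11. Contracting along a two-dimensional space of friendly functions

Let $X=\{0,l_1,l_2,l_3\}$ be a $2$-dimensional subspace of $\mathcal F(E)$ with $\mathbf 1\notin X$; so $l_3=l_1+l_2$. Put
$$N_X=\{v:\ X\cap\ker\varphi_v=0\}.$$

If $v\notin N_X$, then $\varphi_v|_X$ has rank at most $1$, so $\varphi_v(X)\subseteq\{0,w\}$ with $w$ of weight $2$. Choose $s(v)\in N^+(v)$ at a coordinate where $w$ vanishes (any out-neighbor if $\varphi_v(X)=0$). Then $l(s(v))=l(v)$ for all $l\in X$.

If $v\in N_X$, then $\varphi_v|_X$ is a bijection onto the space of even-weight vectors. For each coordinate exactly one nonzero even-weight vector vanishes there. So each $y\in N^+(v)$ agrees with $v$ in exactly one nonzero $l\in X$, and each nonzero $l\in X$ agrees with $v$ at exactly one $y$. If $y$ agrees in $l_1$, $l_2$, $l_3$ respectively, then $(l_1,l_2)(y)-(l_1,l_2)(v)$ is $(0,1)$, $(1,0)$, $(1,1)$: the three nonzero vectors of $\mathbb F_2^2$, once each.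

The first lemma says that $s$-walks end in $N_X$.

**Lemma 15.** $N_X\ne\emptyset$, and following $s$ from any vertex leads to $N_X$.

**Proof.** Otherwise there is a cycle $Z$ outside $N_X$ consisting of arcs $v\to s(v)$. All $l\in X$ are constant on $Z$. Every nonzero $l\in X$ is nonconstant, so by (E3) $Z$ is the unique cycle in its $l$-class. Let $v\in Z$ and $z\in N^+(v)$ with $z\ne s(v)$. Suppose $l(z)=l(v)$ for some nonzero $l\in X$. An infinite walk from $z$ in this $l$-class reaches the only cycle $Z$ of the class, and from there $v$. So the class contains a cycle through $v\to z$, different from $Z$, a contradiction. Hence $l_1,l_2,l_3$ all change along $v\to z$. But $l_3=l_1+l_2$ changes by $1+1=0$, a contradiction. $\square$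

So we can define $h:V(E)\to N_X$, mapping $v$ to the first vertex of $N_X$ on the $s$-walk from $v$; $h$ is the identity on $N_X$. Then $l\circ h=l$ for $l\in X$, and $h(s(u))=h(u)$ for $u\notin N_X$.

**Definition (contraction).** $\mathcal N_X$ is the digraph on $N_X$ with arcs $v\to h(y)$ for $v\in N_X$, $y\in N^+(v)$.

**Example.** In $D_4$ take $l_1(i,t)=i$ and $l_2(i,t)=1$ exactly for $t\in\{0,1\}$. (We only illustrate the definition; the values of $\varphi_v$ on this $X$ are $0$ or of weight $2$, as one reads off from the following.) At $v=(i,t)$ with $t$ even, $l_2$ agrees at all three out-neighbors, and $l_1$ agrees exactly at $(i,t+1)$. So $v\notin N_X$ and $s(v)=(i,t+1)$. At $v=(i,t)$ with $t$ odd, the out-neighbors $(i,t+1)$, $(i+1,t)$, $(i+1,t+1)$ agree with $v$ exactly in $l_1$, $l_2$, $l_3$ respectively, so $v\in N_X$. Thus $N_X$ consists of columns $1$ and $3$. As $h(i,2)=(i,3)$ and $h(i,0)=(i,1)$, the arcs of $\mathcal N_X$ from $(i,1)$ go to $(i,3),(i+1,1),(i+1,3)$, and symmetrically from column $3$. So $\mathcal N_X$ is the complete digraph on four vertices.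

Next we check that contraction preserves the first three properties.

**Lemma 16.** $\mathcal N_X$ satisfies (E1), (E2), (E3). Moreover $\mu\circ h\in\mathcal F(E)$ for every $\mu\in\mathcal F(\mathcal N_X)$.

**Proof.** (E1) As $l\circ h=l$ on $X$, the three vertices $h(y)$, $y\in N^+(v)$, have distinct $(l_1,l_2)$-values, all different from that of $v$. So there are no loops and no multiple arcs, and all out-degrees are $3$.

**The function $\mu\circ h$ is friendly.** A vertex $u\notin N_X$ has the out-neighbor $s(u)$ with $h(s(u))=h(u)$. For $v\in N_X$ we have $h(v)=v$, and some $y\in N^+(v)$ has $\mu(h(y))=\mu(v)$.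

(E2) The number of out-neighbors of $v$ in $\mathcal N_X$ with $\mu$-value $\mu(v)$ is the number of $y\in N^+(v)$ with $(\mu\circ h)(y)=(\mu\circ h)(v)$, which is $1$ or $3$ by (E2) for $E$.

(E3) Let $\mu\in\mathcal F(\mathcal N_X)$ be nonconstant, and $l=\mu\circ h$, also nonconstant. Given a cycle of $\mathcal N_X$ in a $\mu$-class, replace each of its arcs $v\to h(y)$ by the path $v,y,s(y),\dots,h(y)$ of $E$ (just $v,y$ if $y\in N_X$). The interior vertices of such a path lie outside $N_X$, have $h$-value equal to the end of the path, and are distinct, since an $s$-walk that repeated a vertex before reaching $N_X$ would never reach it. Different arcs of the cycle have different heads, so interiors belonging to different arcs are disjoint. So we obtain a cycle of $E$, the lift, and it lies in the corresponding $l$-class because $l$ depends only on $h$. The vertices of $N_X$ on the lift, in cyclic order, give back the original cycle; so different cycles have different lifts. By (E3) for $E$, the $l$-class has only one cycle. Hence each $\mu$-class has at most one cycle, and at least one since it is closed; its lift is the unique cycle of the $l$-class.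

If $v\in N_X$ has an out-neighbor $h(y)$ in $\mathcal N_X$ with the other $\mu$-value, then $l(y)=\mu(h(y))\ne\mu(v)=l(v)$. So by (E3) for $E$, $v$ is on the cycle of its $l$-class, that is, on the lift. As $v\in N_X$, it is on the cycle of its $\mu$-class in $\mathcal N_X$. $\square$

Now minimality of $E$ enters.

**Lemma 17.** If $\dim X=2$ and $X\cap\ker\varphi_x=X\cap\ker\varphi_{x'}=0$, then $N_X=V(E)$. Such an $X$ exists.

**Proof.** Since $\mathbf 1\in\ker\varphi_x$, we have $\mathbf1\notin X$, so Lemmas 15 and 16 apply; also $x,x'\in N_X$. We verify (E4) for $\mathcal N_X$. For $\mu\in\mathcal F(\mathcal N_X)$ we have $\mu\circ h\in\mathcal F(E)$, so $\mu(x)=\mu(h(x))=\mu(h(x'))=\mu(x')$. For $l\in X$, the restriction $l|_{N_X}$ is in $\mathcal F(\mathcal N_X)$: for $v\in N_X$ some $y\in N^+(v)$ has $l(h(y))=l(y)=l(v)$. The same equation $l(h(y))=l(y)$ shows that the $\varphi$-values of $l|_{N_X}$ at $x$ and $x'$ in $\mathcal N_X$ are those of $l$ in $E$. As $\varphi_x,\varphi_{x'}$ are injective on $X$, the ranks at $x,x'$ in $\mathcal N_X$ are at least $2$, hence equal to $2$ by Lemma 13. So $\mathcal N_X$ satisfies (E1)–(E4), and minimality of $|V(E)|$ gives $N_X=V(E)$.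

For existence, recall that a vector space is not a union of two proper subspaces. The kernels $\ker\varphi_x,\ker\varphi_{x'}$ have codimension $2$ in $\mathcal F(E)$. Choose $a\notin\ker\varphi_x\cup\ker\varphi_{x'}$. The spaces $\ker\varphi_x+\langle a\rangle$ and $\ker\varphi_{x'}+\langle a\rangle$ have codimension $1$; choose $b$ outside both. Then $X=\langle a,b\rangle$ has dimension $2$, and none of $a$, $b$, $a+b$ lies in either kernel. $\square$

## 12. A third friendly function, and the end of Case B

Fix $X=\{0,l_1,l_2,l_3\}$ as in Lemma 17; so $N_X=V(E)$.

**Step 1: $E$ consists of two cycles in three ways.** This step puts us in the situation of Lemma 12. Let $l\in X$ be nonzero. By Section 11, every $v$ has exactly one out-neighbor $\rho_l(v)$ with the same $l$-value and two with the other value. By (E3), every vertex lies on the cycle of its $l$-class. The successor of $v$ on this cycle has the same $l$-value, so it is $\rho_l(v)$. Thus $\rho_l$ is a permutation of $V(E)$ with exactly the two cycles $l^{-1}(0)$ and $l^{-1}(1)$.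

Let $V_{\alpha\beta}=\{l_1=\alpha,\ l_2=\beta\}$. The vertex $\rho_{l_1}(v)$ agrees with $v$ in $l_1$ only, so $\rho_{l_1}$ exchanges $V_{\alpha0}$ and $V_{\alpha1}$; likewise $\rho_{l_2}$ exchanges $V_{0\beta}$ and $V_{1\beta}$. So all four cells have the same size $a$. By (E4), $x$ and $x'$ lie in the same cell, so $a\ge2$. (The complete digraph on four vertices has $a=1$; this is where it parts company with $E$.)

**Step 2: a new friendly function $l^*$.** Let $C_0=l_1^{-1}(0)$ and $C_1=l_1^{-1}(1)$ with cyclic order $\rho_{l_1}$; both have length $L=2a\ge4$. Put $o(v)=\{\rho_{l_2}(v),\rho_{l_3}(v)\}$. These are two different vertices, on the other cycle since $l_1$ changes. A vertex $u$ lies in exactly $o(\rho_{l_2}^{-1}(u))$ and $o(\rho_{l_3}^{-1}(u))$; the two arguments have $(l_1,l_2)$-values differing from that of $u$ by $(1,0)$ and $(1,1)$, so they are different. Lemma 12 with $r=2$ gives $e_0,f_0,e_1,f_1$. Define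
$$l^*=0\ \text{ on }(f_0,e_0]\cup(f_1,e_1],\qquad l^*=1\ \text{ on }(e_0,f_0]\cup(e_1,f_1].$$
Then $l^*\in\mathcal F(E)$: a vertex other than $e_0,f_0,e_1,f_1$ has its $\rho_{l_1}$-successor with the same value, and these four have an out-neighbor of the same value by (1).

**Step 3: $l^*$ is independent of $X$ and $\mathbf1$.** On $C_0$, $l^*$ is nonconstant, and exactly one vertex $v$ satisfies $l^*(v)=0$, $l^*(v^+)=1$, namely $v=e_0$. The elements of $\langle X,\mathbf1\rangle$ are $0,l_1,l_2,l_3$ and their complements. On $C_0$, the functions $0,l_1$ and their complements are constant, while $l_2,l_3$ and their complements alternate along $C_0$, with $a\ge2$ such vertices. So $l^*\notin\langle X,\mathbf 1\rangle$. Hence $Y=X\oplus\langle l^*\rangle$ has dimension $3$. Also $\mathbf1\notin Y$: we know $\mathbf1\notin X$, and $\mathbf1=l^*+\chi$ with $\chi\in X$ would put $l^*$ in $\langle X,\mathbf1\rangle$.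

**Step 4: kernels inside $Y$.** We now compare the many two-dimensional subspaces of $Y$. For each $v$ the restriction $\varphi_v|_Y$ has rank $2$: already $\varphi_v|_X$ does, and $2$ is the maximum. So its kernel has dimension $1$, and it meets $X$ trivially because $v\in N_X$. Therefore
$$\ker\varphi_v\cap Y=\{0,\ l^*+\kappa(v)\}$$
for a unique $\kappa(v)\in X$. For distinct $\mu,\mu'\in X$ put
$$X_{\mu\mu'}=\{0,\ l^*+\mu,\ l^*+\mu',\ \mu+\mu'\},$$
a $2$-dimensional subspace of $Y$, so it does not contain $\mathbf1$. By the formula for the kernel,
$$v\in N_{X_{\mu\mu'}}\iff\kappa(v)\notin\{\mu,\mu'\}.\tag{3}$$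

**Step 5: two complementary subspaces contradict each other.** Since $|X|=4$, we can choose distinct $\mu,\mu'\in X\setminus\{\kappa(x),\kappa(x')\}$; let $\{\nu,\nu'\}=X\setminus\{\mu,\mu'\}$. By (3), $X_{\mu\mu'}$ meets $\ker\varphi_x$ and $\ker\varphi_{x'}$ trivially, so Lemma 17 gives $N_{X_{\mu\mu'}}=V(E)$. By (3) again, $\kappa(v)\notin\{\mu,\mu'\}$, that is $\kappa(v)\in\{\nu,\nu'\}$, for every vertex $v$. But then (3) for $\nu,\nu'$ says $N_{X_{\nu\nu'}}=\emptyset$, which contradicts Lemma 15 for the space $X_{\nu\nu'}$.

So Case B is impossible, as Case A was. The standing assumption fails, every pair of distinct vertices of $D$ is separable, and merging parts gives a two-part partition. This proves Theorem 3, and with it the conjecture. $\blacksquare$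

## 13. Disjoint lassos, and a count of two-part friendly partitions

Call a lasso from $u$ a path, possibly trivial, from $u$ to a cycle, together with that cycle. For example, in the $\mathbb Z_7$ digraph of Section 2, the cycle $0\to3\to6\to0$ is a lasso from $0$ with trivial path. A vertex of a closed set starts a lasso inside the set, and a lasso is closed. So by Lemma 1, Theorem 3 has the following equivalent form.

**Corollary 18.** In a vertex-transitive digraph of degree $d\ge3$, any $u\ne v$ start vertex-disjoint lassos. In particular, such a digraph with $n$ vertices has at least $\log_2n$ friendly partitions into two parts.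

**Proof.** The first sentence was just explained. For the second, let there be $N$ friendly partitions into two parts, and name the parts of each $0$ and $1$. Each vertex gets a word in $\{0,1\}^N$ recording its parts. By Theorem 3 different vertices get different words, so $n\le2^N$. $\square$
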